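# Sylvester rank functions on $R[t]$ and the center of $R$

## 1. Rank functions extend uniquely from $Z(R)[t]$ to $R[t]$

All rings are associative and unital. Write $Z(R)$ for the center of $R$, let $t$ be a central indeterminate, and regard $Z(R)[t]\subseteq R[t]$. The words "Sylvester rank function" and "$\operatorname{rk}$-complete" are defined in Section 2. For a ring $S$, let $\mathbb P(S)$ be the set of Sylvester rank functions on $S$, with the topology of pointwise convergence.

**Theorem 1.** Let $R$ be a simple von Neumann regular ring with a Sylvester rank function $\operatorname{rk}$ such that $R$ is $\operatorname{rk}$-complete, and let $K=Z(R)$. Then every $\operatorname{rk}_0\in\mathbb P(K[t])$ extends to exactly one $\operatorname{rk}'\in\mathbb P(R[t])$.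

Whether this holds is a question taken from Andrei Jaikin-Zapirain and Diego López-Álvarez, "On the space of Sylvester matrix rank functions", arXiv:2012.15844 (2020). The theorem says that the answer is yes. The following complements are proved as well; Theorem 1 does not depend on them.

**Theorem 2.** Let $R,\operatorname{rk},K$ be as in Theorem 1.

(a) Restriction $\mathbb P(R[t])\to\mathbb P(K[t])$ is an affine homeomorphism. Each element of $\mathbb P(R[t])$ is uniquely a convex combination, with countably many nonzero weights, of the functions $\widetilde{\operatorname{rk}}_{q,j}$ ($q\in K[t]$ monic irreducible, $j\ge1$) and $\widetilde{\operatorname{rk}}_\infty$ constructed in Section 5.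

(b) If $B\ne0$ is a localization of a quotient of $K[t]$ (for example $K[t^{\pm1}]$, $K(t)$, $K[t]/(f)$), then every Sylvester rank function on $B$ extends uniquely to $R\otimes_KB$. In particular $R\otimes_KK(t)$ has exactly one Sylvester rank function.

(c) Let $R_0\subseteq R$ be a dense unital subring whose center $K_0$ is a field. Then $K_0\subseteq K$, and every element of $\mathbb P(K_0[t])$ extends to a rank function on $R_0[t]$ that agrees with $\operatorname{rk}$ on $R_0$. These extensions are always unique if and only if $K_0=K$.

(d) Completeness cannot be dropped: there is a simple regular ring with a unique Sylvester rank function, which is faithful, for which uniqueness in Theorem 1 fails.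

In plain words: $K$ is a field, because $R$ is simple, so $K[t]$ is a principal ideal domain, and a rank function on it will turn out to be a list of weights attached to prime powers. The ring $R[t]$ has many more matrices. Theorem 1 says that they bring no new freedom: once we know the rank of every polynomial with central coefficients, the rank of every matrix over $R[t]$ is forced, and every consistent choice on $K[t]$ occurs.

Modules are right modules and homomorphisms act on the left. "F.g." means finitely generated and "f.p." finitely presented.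

## 2. Sylvester rank functions and $\operatorname{rk}$-complete rings

**Definition (Sylvester rank function).** A Sylvester rank function on a ring $S$ assigns to every matrix $M$ over $S$, of any finite size, a real number $\rho(M)\ge0$ such that

- (S1) $\rho(0)=0$ and $\rho(1)=1$;
- (S2) $\rho(M_1M_2)\le\min\{\rho(M_1),\rho(M_2)\}$ whenever the product is defined;
- (S3) $\rho\begin{pmatrix}M_1&0\\0&M_2\end{pmatrix}=\rho(M_1)+\rho(M_2)$;
- (S4) $\rho\begin{pmatrix}M_1&M_3\\0&M_2\end{pmatrix}\ge\rho(M_1)+\rho(M_2)$.

A field has exactly one Sylvester rank function, the usual rank: every matrix is equivalent to some $\operatorname{diag}(I_r,0)$, and the axioms force the value $r$. On $\mathbb Z$ there are several: pulling back the rank along $\mathbb Z\to\mathbb Q$ gives $2$ the rank $1$, and along $\mathbb Z\to\mathbb Z/2$ the rank $0$.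

**Lemma 4.** (The number 3 is reserved for a fact recalled below.) Let $\rho\in\mathbb P(S)$.

(a) $\rho(I_n)=n$; a $p\times n$ matrix has rank at most $\min(p,n)$; $\rho$ does not change under multiplication by invertible matrices, nor when zero rows or columns are added or deleted; $\rho(A)\ge\rho(a_{ij})$ for every entry.

(b) $\rho(A+B)\le\rho(A)+\rho(B)$, hence $|\rho(A)-\rho(B)|\le\rho(A-B)$ and $\rho(A)\le\sum\rho(a_{ij})$.

(c) (S4) also holds for block lower triangular matrices.

(d) If $e$ is an idempotent $m\times m$ matrix, then $\rho(e)+\rho(1-e)=m$.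

(e) $\rho(XY)\ge\rho(X)+\rho(Y)-n$ if $X$ has $n$ columns and $Y$ has $n$ rows.

(f) If $f\in S$ is central and $\rho(f)=0$, then $\rho$ is the pullback of a rank function on $S/fS$.

(g) If $\rho\in\mathbb P(S[t])$ restricts to $\sigma$ on $S$, and $M=\sum M_it^i$, $M'=\sum M'_it^i$ have the same size, then
$$|\rho(M)-\rho(M')|\le\sum_i\sigma(M_i-M_i').\tag{1}$$

(h) Pullbacks along unital homomorphisms, pointwise limits (also along ultrafilters) and countable convex combinations of rank functions are rank functions. If $\sigma\in\mathbb P(S)$, then $\frac1n\sigma$, applied to matrices over $M_n(S)$ read as matrices over $S$, is a rank function on $M_n(S)$.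

**Proof.** (a) The first claim is (S1) and (S3). Then $A=I_pA=AI_n$ and (S2) give the bound. If $U$ is invertible, then $\rho(UA)\le\rho(A)=\rho(U^{-1}UA)\le\rho(UA)$, and likewise on the right. For zero columns use $(A\;0)=A(I\;0)$ and $A=(A\;0)\binom I0$; rows are similar. An entry is a row times $A$ times a column.

(b) $A+B=(I\;I)\operatorname{diag}(A,B)\binom II$. The second claim follows as usual, since $\rho(-X)=\rho(X)$. The third: $A$ is the sum of the matrices with the single entry $a_{ij}$.

(c) Permute block rows and block columns.

(d) "$\ge$" is (b). For "$\le$", $\operatorname{diag}(e,1-e)=\binom e{1-e}(e\;\;1-e)$ factors through size $m$.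

(e) The matrix $\begin{pmatrix}X&0\\I_n&Y\end{pmatrix}$ has rank at least $\rho(X)+\rho(Y)$ by (c). Subtract $X$ times row 2 from row 1, then clear $Y$ by a column operation: the result is $\begin{pmatrix}0&-XY\\I_n&0\end{pmatrix}$, of rank $\rho(XY)+n$.

(f) $\rho(fX)\le\rho(fI)=0$ for every matrix $X$, so $\rho(M+fX)=\rho(M)$ by (b). Thus $\rho$ is well defined on matrices over $S/fS$, and it inherits the axioms.

(g) By (b), $|\rho(M)-\rho(M')|\le\sum_i\rho((M_i-M'_i)t^i)\le\sum_i\rho(M_i-M_i')$.

(h) The axioms are equalities and non-strict inequalities; the ranks of matrices of a fixed size are bounded by (a), so limits and sums exist. In the last case $1\in M_n(S)$ has rank $\frac1nn=1$. $\square$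

A ring $R$ is von Neumann regular if for each $x\in R$ there is $y\in R$ with $xyx=x$. Matrix rings over regular rings are regular (a textbook fact).

**Definition ($\operatorname{rk}$-complete).** A von Neumann regular ring $R$ with a Sylvester rank function $\operatorname{rk}$ is $\operatorname{rk}$-complete if $\operatorname{rk}(a)\ne0$ for all nonzero $a\in R$, and $R$ is complete for the metric $\delta_{\operatorname{rk}}(x,y)=\operatorname{rk}(x-y)$.

The following is known, and we use it as given.

**Fact 3.** If $R$ is simple regular and $\operatorname{rk}$-complete, then $\operatorname{rk}$ is the only Sylvester rank function on $R$.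

*Artinian example.* $R=M_n(D)$ with $D$ a division ring and the normalized rank. The values on elements lie in $\frac1n\mathbb Z$, so the metric is discrete, hence complete.

*Non-artinian example.* Let $F$ be a field and $\omega$ a nonprincipal ultrafilter on $\mathbb N$. Let $R_\omega$ be the quotient of $\prod_kM_{2^k}(F)$ by the ideal of sequences with $\lim_\omega2^{-k}\operatorname{rank}(x_k)=0$, and let $\operatorname{rk}=\lim_\omega2^{-k}\operatorname{rank}$. This is a rank function, nonzero on nonzero elements by construction, and $R_\omega$ is regular because each factor is.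

It is simple. If $\operatorname{rk}(x)>0$, choose $N$ with $\operatorname{rank}(x_k)\ge2^k/N$ for $\omega$-almost all $k$. For such $k$, the identity is a sum of $N$ projections onto coordinate blocks of size at most $\lceil2^k/N\rceil\le\operatorname{rank}(x_k)$, each of the form $ux_kv$; so $1$ is a sum of $N$ elements $uxv$.

It is complete. It suffices to take $x^{(m)}$ with $\operatorname{rk}(x^{(m+1)}-x^{(m)})<2^{-m}$. Fix lifts and let $U_m$ be the set of $k\ge m$ such that the normalized rank of $x_k^{(l+1)}-x_k^{(l)}$ is $<2^{-l}$ for all $l\le m$. These sets lie in $\omega$, decrease, and have empty intersection. Put $x_k=x_k^{(m)}$ for the largest $m$ with $k\in U_m$ (and $x_k=0$ if there is none). On $U_m$ the normalized rank of $x_k-x_k^{(m)}$ is at most $\sum_{l\ge m}2^{-l}=2^{1-m}$, so $x^{(m)}\to x$.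

It is not artinian: for $n\ge1$ let $e_n$ be given, for $k\ge n$, by the projection of $F^{2^k}$ onto a block of $2^{k-n}$ coordinates, the blocks for different $n$ being disjoint. The $e_n$ are nonzero orthogonal idempotents with $\operatorname{rk}(e_n)=2^{-n}$.

## 3. Matrices over a field, quaternions, and the limits of approximation

*The cases $R=K$ and $R=M_n(K)$.* For $R=K$ there is nothing to prove. For $R=M_n(K)$ we have $R[t]=M_n(K[t])$. Let $S$ be any ring, $\rho\in\mathbb P(M_n(S))$, and let $e_{ij}$ be the matrix units. Put $u=(e_{11},e_{21},\dots,e_{n1})$ and let $v$ be the column with entries $e_{11},e_{12},\dots,e_{1n}$. Then $uv=\sum_ie_{i1}e_{1i}=1$. For $X=(x_{ij})\in M_n(S)$ the matrix $vXu$ has entries $e_{1i}Xe_{j1}=x_{ij}e_{11}$, and $X=u(vXu)v$. So $\rho(X)=\rho\big((x_{ij}e_{11})\big)$; applied blockwise, this works for matrices over $M_n(S)$ of any size. For a matrix $M$ over $S$, regarded as a matrix of scalars, the same computation turns $M$ into $n$ diagonal copies of $Me_{11}$, up to permutation. So $\rho(Me_{11})=\frac1n\rho(M)$. Hence $\rho$ is determined by its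 restriction to the scalars $S$. With $S=K[t]$ this is uniqueness for $R=M_n(K)$. With $S$ a field it shows that $M_n(S)$ has exactly one Sylvester rank function.

*A case that is not a matrix ring over the center.* Let $R=\mathbb H$ be the quaternions, so $K=\mathbb R$, and let $\operatorname{rk}'\in\mathbb P(\mathbb H[t])$ extend $\operatorname{rk}_0$. The element $t-i$ is not a polynomial over $K$, yet its rank is forced. Since $j(t-i)j^{-1}=t+i$, we have $\operatorname{rk}'(t+i)=\operatorname{rk}'(t-i)$. In the subring $\mathbb R(i)[t]$ the elements $t-i$ and $t+i$ are coprime, so $\operatorname{diag}(t-i,t+i)$ is equivalent to $\operatorname{diag}(1,t^2+1)$. Hence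
$$\operatorname{rk}'(t-i)=\tfrac12\big(1+\operatorname{rk}_0(t^2+1)\big).$$

*A first approach: approximate.* Suppose $R$ contains an increasing sequence of unital $K$-subalgebras $R_k\cong M_{n_k}(K)$ with dense union. If $\operatorname{rk}',\operatorname{rk}''\in\mathbb P(R[t])$ agree on $K[t]$, they agree on each $R_k[t]$ by the first case. Both restrict to $\operatorname{rk}$ on $R$ by Fact 3, so by (1) they agree on $R[t]$. This proves uniqueness for such $R$.

The argument stops because the hypotheses of Theorem 1 do not supply such subalgebras; already $\mathbb H$ has none. Nor is it enough to have dense matrix algebras over some field that is not central, as the next ring shows. It proves Theorem 2(d).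

**Proof of Theorem 2(d).** Let $m_k=2^{k+2}$, $R_0=\mathbb C$, $R_{k+1}=M_{m_k}(R_k)$. Embed $R_k$ in $R_{k+1}$ by $x\mapsto\operatorname{diag}(x,\dots,x,\bar x)$, where the last entry is the entrywise complex conjugate. Let $R=\varinjlim R_k$.

**Step 1.** This step checks the properties claimed for $R$. Conjugation preserves rank, so the maps preserve normalized rank, and these ranks fit together to a faithful rank function $\operatorname{rk}$ on $R$. It is the only one, because each $R_k$ is a matrix algebra over $\mathbb C$ and has only one. Each element of $R$ lies in some regular $R_k$, so $R$ is regular. A nonzero ideal meets some $R_k$ nontrivially, hence contains $1$; so $R$ is simple. If $\zeta\in Z(R)$ lies in $R_k$, it is a scalar $\lambda\in\mathbb C$ there, and its image $\operatorname{diag}(\lambda,\dots,\lambda,\bar\lambda)$ is scalar in $R_{k+1}$, so $\lambda\in\mathbb R$. Real scalars are central. So $Z(R)=\mathbb R$.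

**Step 2.** This step finds a new central element in the completion. Let $\hat R$ be the metric completion. Addition and multiplication extend to it, since $\operatorname{rk}(xy-x'y')\le\operatorname{rk}(x-x')+\operatorname{rk}(y-y')$. By Lemma 4(b), $\operatorname{rk}$ extends by continuity to matrices over $\hat R$, and the axioms pass to the limit. Let $j_k=i\cdot1\in R_k$. In $R_{k+1}$ we have $j_{k+1}-j_k=\operatorname{diag}(0,\dots,0,2i)$, of rank $1/m_k=2^{-k-2}$. So $j_k\to z\in\hat R$ with $\operatorname{rk}(z-j_k)\le\sum_{l\ge k}2^{-l-2}=2^{-k-1}$. As $j_k$ commutes with $R_l$ for $k\ge l$, $z$ commutes with $R$, hence with $\hat R$. Also $z^2=-1$.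

**Step 3.** This step gives two extensions of one function. Let $\rho_\pm$ be the pullbacks of $\operatorname{rk}$ along $R[t]\to\hat R$, $t\mapsto\pm z$. On $\mathbb R[t]$ both vanish at $t^2+1$. So by Lemma 4(f) both come from the field $\mathbb R[t]/(t^2+1)$, and they agree there. But $\rho_+(t-j_1)=\operatorname{rk}(z-j_1)\le\frac14$, while
$$\rho_-(t-j_1)=\operatorname{rk}\big(-2z+(z-j_1)\big)\ge1-\tfrac14=\tfrac34 .\qquad\square$$

This $R$ is a union of matrix algebras over $\mathbb C$, but $\mathbb C$ is not central. So a proof of Theorem 1 must use both that $K$ is the whole center and that $R$ is complete. We shall see where each enters.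

## 4. The dimension of a finitely presented module

Ranks of matrices are easier to handle as dimensions of cokernels.

**Lemma 5.** Let $\rho\in\mathbb P(S)$. For a f.p. module $M=\operatorname{coker}(A:S^m\to S^n)$ the number $\dim_\rho M=n-\rho(A)$ depends only on $M$. It is additive on direct sums and determines $\rho$. If $M\to N\to L\to0$ is an exact sequence of f.p. modules, then
$$\dim_\rho L\le\dim_\rho N\le\dim_\rho M+\dim_\rho L.\tag{2}$$
In particular $\dim_\rho$ does not increase under surjections of f.p. modules.

**Proof.** **Step 1.** This step shows that $\dim_\rho M$ is well defined. Let $p:S^n\to M$ and $p':S^{n'}\to M$ be surjections with kernels $\operatorname{im}A$ and $\operatorname{im}A'$. Choose $U,U'$ with $pU=p'$ and $p'U'=p$. Now $px+p'y=0$ means $p(x+Uy)=0$, i.e. $x=Az-Uy$ for some $z$. It also means $p'(U'x+y)=0$, i.e. $y=A'z'-U'x$ for some $z'$. So the kernel of $(p,p')$ is the image of each of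
$$C_1=\begin{pmatrix}A&-U\\0&I\end{pmatrix},\qquad C_2=\begin{pmatrix}I&0\\-U'&A'\end{pmatrix}.$$
Each is therefore a right multiple of the other, and $\rho(C_1)=\rho(C_2)$. Row operations give $\rho(C_1)=\rho(A)+n'$ and $\rho(C_2)=n+\rho(A')$. So $n-\rho(A)=n'-\rho(A')$. Additivity is (S3), and $\rho(A)=n-\dim_\rho\operatorname{coker}A$.

**Step 2.** This step proves (2). Let $N=\operatorname{coker}(A:S^{m'}\to S^n)$ and $M=\operatorname{coker}(D:S^k\to S^m)$. Lift $M\to N$ to $B:S^m\to S^n$; then $BD=AX$ for some matrix $X$, and $L=\operatorname{coker}(A\,|\,B)$. Since $A=(A\,|\,B)\binom I0$, we have $\rho(A)\le\rho(A\,|\,B)$, the first inequality. Next, by Lemma 4(c),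
$$\rho(A\,|\,B)+\rho(D)\le\rho\begin{pmatrix}A&B&0\\0&I_m&D\end{pmatrix}=\rho\begin{pmatrix}A&B&-AX\\0&I_m&0\end{pmatrix}=\rho\begin{pmatrix}A&0&0\\0&I_m&0\end{pmatrix}=\rho(A)+m.$$
Here we subtracted (column 2)$\cdot D$ from column 3, then added (column 1)$\cdot X$ to column 3, and cleared $B$ by a row operation. This is the second inequality.

**Step 3.** This step gives the last claim. The kernel of a surjection $N\to L$ of f.p. modules is f.g., so there is an exact sequence $S^m\to N\to L\to0$. $\square$

For example, $\dim_\rho S=1$, and $\dim_\rho S/aS=1-\rho(a)$.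

## 5. Rank functions on $k[t]$ and existence of the extension

In this section $k$ is any field. For $q\in k[t]$ monic irreducible and $j\ge1$ let $\operatorname{rk}_{q,j}$ be the pullback of the normalized rank along $k[t]\to\operatorname{End}_k(k[t]/(q^j))\cong M_{j\deg q}(k)$. Let $\operatorname{rk}_\infty$ be the pullback of the rank of $k(t)$. Multiplication by $r^i$ on $k[t]/(q^j)$ is bijective if $r\ne q$ is irreducible, and multiplication by $q^i$ has rank $(j-\min(i,j))\deg q$. So
$$\dim_{\operatorname{rk}_{q,j}}k[t]/(r^i)=\begin{cases}\min(i,j)/j&r=q,\\0&r\ne q,\end{cases}\qquad\dim_{\operatorname{rk}_\infty}k[t]/(r^i)=0.$$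

**Proposition 6.** Every $\operatorname{rk}_0\in\mathbb P(k[t])$ is a convex combination, with countably many nonzero weights,
$$\operatorname{rk}_0=(1-\sigma)\operatorname{rk}_\infty+\sum_{q,j}w_{q,j}\operatorname{rk}_{q,j},\tag{3}$$
and the weights are unique.

**Proof.** Let $\dim_0$ be the module form and $f_q(j)=\dim_0k[t]/(q^j)$. F.g. $k[t]$-modules are direct sums of copies of $k[t]$ and of modules $k[t]/(q^j)$, so the $f_q$ determine $\operatorname{rk}_0$.

**Step 1.** This step shows that each $f_q$ is nondecreasing and concave, with $f_q(0)=0$. Monotonicity holds as $k[t]/(q^{j+1})$ maps onto $k[t]/(q^j)$. For $j\ge1$ consider $k[t]/(q^j)\to k[t]/(q^{j+1})\oplus k[t]/(q^{j-1})$, $1\mapsto(q,-1)$. Its cokernel is generated by $e,f$ with $q^{j+1}e=0$, $q^{j-1}f=0$, $qe=f$, so it is $k[t]/(q^j)$. By (2), $f_q(j+1)+f_q(j-1)\le2f_q(j)$.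

**Step 2.** This step bounds the total mass. For a finite set $F$ of primes the Chinese remainder theorem gives $\sum_{q\in F}f_q(j)=\dim_0k[t]/\prod_{q\in F}(q^j)\le1$. Hence $\sigma:=\sum_q\lim_jf_q(j)\le1$, and only countably many $f_q$ are nonzero.

**Step 3.** This step reads off the weights. Put $\Delta_j=f_q(j)-f_q(j-1)\ge0$. It is nonincreasing, and tends to $0$ because $f_q$ is bounded. Put $c_{q,j}=\Delta_j-\Delta_{j+1}\ge0$. Then
$$\sum_jc_{q,j}\min(i,j)=\sum_{l\le i}\sum_{j\ge l}c_{q,j}=\sum_{l\le i}\Delta_l=f_q(i).$$
Let $w_{q,j}=j\,c_{q,j}$. By monotone convergence $\sum_jw_{q,j}=\lim_if_q(i)$, so all the weights in (3) add up to $1$. At $k[t]/(r^i)$ the right side of (3) has dimension $\sum_jw_{r,j}\min(i,j)/j=f_r(i)$. So (3) holds. Conversely, in any such combination the numbers $w_{q,j}/j$ are the negatives of the second differences of $f_q$. $\square$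

For $\operatorname{rk}_0=\operatorname{rk}_{t,2}$: $f_t=(0,\frac12,1,1,\dots)$, $\Delta=(\frac12,\frac12,0,\dots)$, $c_{t,2}=\frac12$, $w_{t,2}=1$.

**Proposition 7.** Let $R$ be any ring with a Sylvester rank function $\operatorname{rk}$ and $k$ a field contained in its center. Every $\operatorname{rk}_0\in\mathbb P(k[t])$ extends to a rank function on $R[t]$ that restricts to $\operatorname{rk}$ on $R$.

**Proof.** Let $C$ be the matrix over $k$ of multiplication by $t$ on $k[t]/(q^j)$, of size $n=j\deg q$. Its entries are central, so $r\mapsto rI$, $t\mapsto C$ defines a homomorphism $R[t]\to M_n(R)$. Pull back $\frac1n\operatorname{rk}$ to get $\widetilde{\operatorname{rk}}_{q,j}\in\mathbb P(R[t])$. It extends $\operatorname{rk}_{q,j}$, since $\operatorname{rk}$ restricts to the only rank function of $k$. It restricts to $\operatorname{rk}$ on $R$, since a matrix over $R$ becomes $n$ diagonal copies of itself up to permutation.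

Let $\widetilde{\operatorname{rk}}_\infty$ be the limit of $\widetilde{\operatorname{rk}}_{t,n}$, $n\to\infty$, along a nonprincipal ultrafilter. As $\min(i,n)/n\to0$, its restriction to $k[t]$ gives every $k[t]/(r^i)$ dimension $0$, so this restriction is $\operatorname{rk}_\infty$. Now $(1-\sigma)\widetilde{\operatorname{rk}}_\infty+\sum w_{q,j}\widetilde{\operatorname{rk}}_{q,j}$ extends (3). $\square$

With $k=K$ this is the existence half of Theorem 1. From here until the end of Section 12, $R$ is simple regular and $\operatorname{rk}$-complete, $K=Z(R)$, and we prove uniqueness.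

## 6. Finitely generated projective $R$-modules and their suprema

*Submodules.* A f.g. submodule $X$ of $R^n$ is a direct summand. Indeed, after padding with zeros $X$ is the image of a square matrix $A$ over $R$ of size $N\ge n$. With $AA'A=A$, $AA'$ is an idempotent with the same image, so $X$ is a summand of $R^N\supseteq R^n$, hence of $R^n$ by the modular law. So f.g. submodules of f.g. projectives are summands. Images of maps between f.g. projectives are f.g. projective, hence so are kernels. F.g. submodules are closed under sums, preimages ($\varphi^{-1}(Y)$ is the kernel of $P\to Q\to Q/Y$) and intersections.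

*Rank.* For $P\cong eR^n$, $e=e^2$, put $\operatorname{rk}(P)=\operatorname{rk}(e)$. If $eR^n\cong fR^m$, the isomorphism and its inverse give matrices $u=fue$, $v=evf$ with $vu=e$, $uv=f$. Then $\operatorname{rk}(e)=\operatorname{rk}(vfu)\le\operatorname{rk}(f)$, and symmetrically. So $\operatorname{rk}(P)$ is well defined, isomorphism invariant and additive. Also $\operatorname{rk}(\operatorname{im}A)=\operatorname{rk}(A)$, since an idempotent $e$ onto $\operatorname{im}A$ satisfies $A=eA$ and $e=AX$ for some $X$. If $P\ne0$, then $\operatorname{rk}(P)>0$, because some entry of $e$ is nonzero. Hence $\operatorname{rk}$ is strictly monotone on f.g. submodules. From the split surjection $X\oplus Y\to X+Y$ we get $\operatorname{rk}(X+Y)+\operatorname{rk}(X\cap Y)=\operatorname{rk}X+\operatorname{rk}Y$. Injective endomorphisms, surjective endomorphisms, and surjections between f.g. projectives of equal rank are isomorphisms, since the missing cokernel or kernel has rank $0$.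

The next lemma is where completeness is used.

**Lemma 8.** Let $X_1\subseteq X_2\subseteq\cdots$ be f.g. submodules of a f.g. projective $P$. There is a smallest f.g. submodule $\bigvee X_k$ of $P$ containing all $X_k$, and $\operatorname{rk}(\bigvee X_k)=\lim\operatorname{rk}(X_k)$.

**Proof.** Let $P$ be a summand of $R^n$.

**Step 1.** This step chooses compatible projections: idempotents $e_k\in M_n(R)$ with image $X_k$ and $e_ke_{k-1}=e_{k-1}e_k=e_{k-1}$. Given $e_{k-1}$, we have $X_k=X_{k-1}\oplus(X_k\cap\ker e_{k-1})$. Let $D$ be a complement of $X_k\cap\ker e_{k-1}$ in $\ker e_{k-1}$; then $R^n=X_k\oplus D$. Let $e_k$ be the projection onto $X_k$ along $D$. Since $X_{k-1}\subseteq X_k$, $e_ke_{k-1}=e_{k-1}$. And $e_{k-1}e_k=e_{k-1}$ holds on $X_{k-1}$, on $X_k\cap\ker e_{k-1}$ and on $D$.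

**Step 2.** This step takes the limit. For $l>k$ we get $e_le_k=e_k$ and, by induction, $e_ke_l=e_ke_{l-1}e_l=e_ke_{l-1}=\dots=e_k$. So $e_l-e_k$ is an idempotent orthogonal to $e_k$, of rank $\operatorname{rk}X_l-\operatorname{rk}X_k$, and $(e_k)$ is Cauchy. $M_n(R)$ is complete, because $\max\operatorname{rk}(a_{ij})\le\operatorname{rk}(A)\le\sum\operatorname{rk}(a_{ij})$. Let $e=\lim e_k$. Multiplication is continuous, so $e^2=e$, $ee_k=e_k$, and $\operatorname{rk}(e)=\lim\operatorname{rk}(X_k)$.

**Step 3.** This step checks minimality. By $ee_k=e_k$, $eR^n$ contains every $X_k$. If a f.g. $Y=hR^n$, $h=h^2$, contains all $X_k$, then $he_k=e_k$, so $he=e$ and $eR^n\subseteq Y$. With $Y=P$ we see $eR^n\subseteq P$. So $\bigvee X_k=eR^n$. $\square$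

**Lemma 9.** (a) Let $\mathcal X$ be a nonempty directed family of f.g. submodules of $P$, and $s=\sup_{\mathcal X}\operatorname{rk}$. For every increasing sequence $X_k\in\mathcal X$ with $\operatorname{rk}X_k\to s$ (such sequences exist), $X=\bigvee X_k$ contains every member of $\mathcal X$, and $\operatorname{rk}X=s$.

(b) If $\varphi:P\to P'$ is a homomorphism of f.g. projectives and $\varphi(X_k)\subseteq Y$ for all $k$, with $Y$ f.g., then $\varphi(\bigvee X_k)\subseteq Y$.

**Proof.** (a) The sequence exists by directedness. For $Y\in\mathcal X$, $Y+X_k$ lies in a member of $\mathcal X$, so $\operatorname{rk}(Y+X_k)\le s$. Thus $\bigvee_k(Y+X_k)$ has rank at most $s$ and contains $X$, which has rank $s$. So it equals $X$, and $Y\subseteq X$. (b) $\varphi^{-1}(Y)$ is f.g. and contains every $X_k$. $\square$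

## 7. Maps $P[t]\to Q[t]$ and pairs $(Q,b)$

Let $\operatorname{rk}'\in\mathbb P(R[t])$ with module form $\dim'$. By Fact 3 its restriction to $R$ is $\operatorname{rk}$. For $P=eR^m$ put $P[t]=P\otimes_RR[t]=eR[t]^m$. A map $\varphi:P[t]\to Q[t]$, $Q=fR^n$, is given by a matrix $\Phi=f\Phi e$ over $R[t]$; put $\operatorname{rk}'(\varphi)=\operatorname{rk}'(\Phi)$. Changing the identification of $P$ or $Q$ multiplies $\Phi$ by matrices $u,v$ as in Section 6, which can be undone; so this is well defined. Composition corresponds to products, and decompositions along direct sums to block matrices. So the analogues of (S2)–(S4), subadditivity and invariance under isomorphisms hold. Also $\operatorname{rk}'(1_{P[t]})=\operatorname{rk}(P)$, so $\operatorname{rk}'(\varphi)\le\min(\operatorname{rk}P,\operatorname{rk}Q)$, with $\operatorname{rk}'(\varphi)=\operatorname{rk}Q$ if $\varphi$ has a right inverse and $\operatorname{rk}'(\varphi)=\operatorname{rk}P$ if it has a left inverse. Moreover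
$$\dim'(\operatorname{coker}\varphi)=\operatorname{rk}(Q)-\operatorname{rk}'(\varphi).\tag{4}$$
Indeed $\operatorname{coker}\varphi=\operatorname{coker}(\Phi\,|\,1-f)$. Since $(\Phi\,|\,1-f)=(I\;I)\operatorname{diag}(\Phi,1-f)$ and $\operatorname{diag}(\Phi,1-f)=\binom f{1-f}(\Phi\,|\,1-f)$, Lemma 4(d) gives $\operatorname{rk}'(\Phi\,|\,1-f)=\operatorname{rk}'(\Phi)+n-\operatorname{rk}(f)$. In particular $\dim'(Q[t])=\operatorname{rk}(Q)$.

**Definition (pair).** A pair $(Q,b)$ is a f.g. projective $R$-module $Q$ with $b\in\operatorname{End}_R(Q)$. Let $Q_b$ be $Q$ viewed as an $R[t]$-module with $t$ acting as $b$.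

For instance $(\mathbb H,b)$, with $b$ left multiplication by $i$, is a pair over $R=\mathbb H$. We have $Q_b=\operatorname{coker}(t-b:Q[t]\to Q[t])$: the map $\sum x_it^i\mapsto\sum b^ix_i$ is onto, and an element of its kernel equals $\sum(t^i-b^i)x_i\in(t-b)Q[t]$. So $Q_b$ is f.p., and by (4)
$$\dim'(Q_b)=\operatorname{rk}(Q)-\operatorname{rk}'(t-b)\le\operatorname{rk}(Q).\tag{5}$$
For the quaternion pair, Section 3 gives $\dim'(Q_b)=\frac12(1-\operatorname{rk}_0(t^2+1))$. If $Y\subseteq Q$ is f.g. and $b$-invariant, then $Y$ and $Q/Y$ are f.g. projective and carry induced endomorphisms; we denote these again by the subscript $b$.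

**Lemma 10.** (a) If $Y\subseteq Q$ is f.g. and $b$-invariant, then $\dim'(Y_b)\le\dim'(Q_b)\le\dim'(Y_b)+\dim'((Q/Y)_b)$.

(b) If a f.g. $R$-submodule $I\subseteq Q$ generates $Q_b$ over $R[t]$, then $\dim'(Q_b)\le\operatorname{rk}(I)$.

(c) For f.g. projective $E$ and $0\ne f\in K[t]$: $\dim'(E\otimes_KK[t]/(f))=\operatorname{rk}(E)(1-\operatorname{rk}'(f))$.

**Proof.** (a) The second inequality is (2). For the first write $Q=Y\oplus C$, $t-b=\begin{pmatrix}t-b_Y&*\\0&*\end{pmatrix}$, where $b_Y=b|_Y$. Splitting into columns, $\operatorname{rk}'(t-b)\le\operatorname{rk}'(t-b_Y)+\operatorname{rk}(C)$. Subtract from $\operatorname{rk}(Q)=\operatorname{rk}(Y)+\operatorname{rk}(C)$ and use (5).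

(b) $I[t]\to Q_b$ is onto and $\dim'(I[t])=\operatorname{rk}(I)$.

(c) Put $\mu(E)=\dim'(E[t]/fE[t])$. It is additive, nonnegative and isomorphism invariant, with $\mu(R)=1-\operatorname{rk}'(f)$. If $\mu(R)=0$, then $\mu=0$, since each $E$ is a summand of some $R^n$. Otherwise $A\mapsto\mu(\operatorname{im}A)/\mu(R)$ is a Sylvester rank function on $R$. (S1) and (S3) are clear. (S2): $\operatorname{im}A_1A_2$ is a summand of $\operatorname{im}A_1$; it is also a quotient of $\operatorname{im}A_2$ and projective, hence isomorphic to a summand of it. (S4): the image of the triangular matrix maps onto $\operatorname{im}M_2$ by the second coordinate, with f.g. projective kernel containing $\operatorname{im}M_1$ as a summand. By Fact 3 this function is $\operatorname{rk}$; apply this to an idempotent with image $E$. $\square$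

Part (c) is the only formula in the proof that links $\operatorname{rk}_0$ to modules that are big over $R$. The plan is to reduce every rank over $R[t]$ to it.

## 8. From arbitrary matrices to $t-a$

**Lemma 11.** A rank function on $R[t]$ is determined by its values on pencils $A+tB$, with $A,B$ matrices over $R$.

**Proof.** Let $M=\sum_{i=0}^mA_it^i$ be $p\times n$, $m\ge2$. Take the pencil with $m$ block columns of width $n$, first block row $(A_0,A_1,\dots,A_{m-2},A_{m-1}+tA_m)$, and, for $1\le j\le m-1$, block row $j+1$ with $tI$ in block column $j$, $-I$ in block column $j+1$ and zeros elsewhere. Add $t$ times column $j+1$ to column $j$ for $j=m-1,\dots,1$ in this order. When column $j$ is treated, column $j+1$ has only $-I$ left below the first row, so the $tI$ disappears. The top entries become $A_{m-2}+tA_{m-1}+t^2A_m$, and so on, up to $M$ in column 1. The result $\begin{pmatrix}M&*\\0&-I\end{pmatrix}$ has rank $\operatorname{rk}'(M)+(m-1)n$ after a row operation, for every $\operatorname{rk}'\in\mathbb P(R[t])$. $\square$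

If $B$ is invertible, then $A+tB=B(t+B^{-1}A)$, and we are at a matrix $t-a$. In general $B$ is neither injective nor surjective. Over a field one splits off the bad parts by finite chains of subspaces; here the chains need not become stationary, but their ranks converge. So we stop when an increment is at most $\varepsilon$ and accept the error.

**Lemma 12.** Let $A,B\in\operatorname{Hom}_R(P,Q)$ with $P,Q$ f.g. projective, and $\varepsilon>0$. There are a real $\gamma$ and a pair $(X,a)$ with $|\operatorname{rk}'(A+tB)-\gamma-\operatorname{rk}'(t-a)|\le2\varepsilon$ for every $\operatorname{rk}'\in\mathbb P(R[t])$.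

**Proof.** **Step 1.** This step makes $B$ injective, at cost $\varepsilon$. Let $K_0=0$, $K_{i+1}=B^{-1}(AK_i)$. By induction this is an increasing sequence of f.g. submodules of $P$. Choose $i$ with $\operatorname{rk}K_{i+1}-\operatorname{rk}K_i\le\varepsilon$, and put $K'=K_i$, $Q_1=AK'$. Then $BK'\subseteq Q_1$ because $K_i\subseteq K_{i+1}$.

We claim $AK_j\subseteq(A+tB)K_j[t]$ for all $j$, by induction. For $x\in K_{j+1}$ we have $Ax=(A+tB)x-tBx$, and $Bx\in AK_j\subseteq(A+tB)K_j[t]$. So $(A+tB)K'[t]=Q_1[t]$.

Write $P=K'\oplus P_1$, $Q=Q_1\oplus Q_2$, $A+tB=\begin{pmatrix}M_{11}&M_{12}\\0&M_{22}\end{pmatrix}$. The map $M_{11}:K'[t]\to Q_1[t]$ is onto a projective module, so it has a right inverse $S$. Subtract (column 1)$\cdot SM_{12}$ from column 2: $\operatorname{rk}'(A+tB)=\operatorname{rk}(Q_1)+\operatorname{rk}'(M_{22})$.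

Let $M_{22}=A_1+tB_1$. Then $\ker B_1=\{x\in P_1:Bx\in AK_i\}=P_1\cap K_{i+1}$, and $K_{i+1}=K'\oplus(P_1\cap K_{i+1})$, so its rank is $\operatorname{rk}K_{i+1}-\operatorname{rk}K_i\le\varepsilon$. Let $P_2$ be a complement of $\ker B_1$ in $P_1$. Restricting $M_{22}$ to $P_2[t]$ changes $\operatorname{rk}'$ by at most $\varepsilon$, and $B_1|_{P_2}$ is injective.

(For $B=0$ we get $K_1=P$, and the step returns $\operatorname{rk}'(A)=\operatorname{rk}(AP)$ exactly.)

**Step 2.** This step shrinks the target until $B$ is almost onto. So let $M=A+tB:P[t]\to Q[t]$ with $B$ injective (renaming). Put $N_0=Q$, $X_0=P$, $N_{j+1}=BX_j$, $X_{j+1}=A^{-1}(N_{j+1})$. By induction these are decreasing sequences of f.g. submodules, with $AX_j\subseteq N_j$ and $BX_j=N_{j+1}\subseteq N_j$. Choose $i$ with $\operatorname{rk}N_i-\operatorname{rk}N_{i+1}\le\varepsilon$, and complements $X_j=X_{j+1}\oplus C_j$, $N_j=N_{j+1}\oplus D_j$ for $j<i$. With respect to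
$$P=X_i\oplus C_{i-1}\oplus\dots\oplus C_0,\qquad Q=N_i\oplus D_{i-1}\oplus\dots\oplus D_0,$$
$M$ is block upper triangular, since $A$ and $B$ map $C_j$ into $N_j=N_i\oplus D_{i-1}\oplus\dots\oplus D_j$, and $X_i$ into $N_i$. As $BC_j\subseteq N_{j+1}$, the diagonal block $C_j[t]\to D_j[t]$ is induced by $C_j\to D_j$, $x\mapsto Ax\bmod N_{j+1}$. This map is injective: if $x\in C_j$ and $Ax\in N_{j+1}$, then $x\in X_{j+1}\cap C_j=0$. So it is split injective.

Thus $M=\begin{pmatrix}M'&*\\0&M''\end{pmatrix}$ with $M':X_i[t]\to N_i[t]$, and $M''$ block upper triangular with left invertible diagonal blocks. Multiplying $M''$ on the left by the block diagonal matrix of left inverses gives a unipotent upper triangular map, which is invertible. So $M''$ has a left inverse $S''$. Subtract $*\,S''$(row 2) from row 1: $\operatorname{rk}'(M)=\operatorname{rk}'(M')+\operatorname{rk}(P)-\operatorname{rk}(X_i)$.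

**Step 3.** This step removes the last defect. Let $\pi:N_i\to N_{i+1}$ be a projection with kernel $C$, $\operatorname{rk}(C)\le\varepsilon$. Then $|\operatorname{rk}'(M')-\operatorname{rk}'(\pi M')|\le\operatorname{rk}'((1-\pi)M')\le\varepsilon$. Moreover $\pi M'=\pi A|_{X_i}+tB'$ with $B'=B|_{X_i}:X_i\to N_{i+1}$ an isomorphism. So $\operatorname{rk}'(\pi M')=\operatorname{rk}'(t-a)$ with $a=-B'^{-1}\pi A|_{X_i}\in\operatorname{End}_R(X_i)$. No choice depended on $\operatorname{rk}'$. $\square$

It remains to show that $\operatorname{rk}'(t-a)$, that is $\dim'(P_a)$, is determined by $\operatorname{rk}_0$.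

## 9. Torsion and torsion-free behavior of $P_a$ over $K[t]$

If $P_a$ were f.g. over $K[t]$, we would split off its torsion and decompose it into primary parts. Two computations in $R_\omega$ show what replaces this.

*Torsion without an annihilating polynomial.* Let $F=\mathbb Q$ and $e_n\in R_\omega$ as in Section 2. Put $a=\sum_{n\ge1}n\,e_n$; the partial sums are Cauchy, since $\operatorname{rk}\big(\sum_{N<n\le M}ne_n\big)\le2^{-N}$. Also $\sum e_n=1$, since $\operatorname{rk}(1-\sum_{n\le N}e_n)=2^{-N}$. No nonzero $p\in K[t]$ kills $R_a$: $p(a)e_n=p(n)e_n$, and $p$ has finitely many roots in $K$. But for $p_k=\prod_{n\le k}(t-n)$ the module $T_k=\ker p_k(a)$ is $\bigoplus_{n\le k}e_nR_\omega$: if $p_k(a)y=0$, then $p_k(n)e_ny=0$, so $e_ny=0$ for $n>k$. Its rank is $1-2^{-k}$, so $\bigvee T_k=R_\omega$. By Lemma 10(a) and (c), $\dim'(R_a)$ differs from $\sum_{n\le k}2^{-n}(1-\operatorname{rk}_0(t-n))$ by at most $2^{-k}$. So torsion must be collected by a supremum, which is why Lemma 8 is needed.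

*No torsion.* Let $b=(b_k)\in R_\omega$, where $b_k$ permutes the basis $v_0,\dots,v_{2^k-1}$ cyclically. For nonzero $p\in F[t]$ the kernel of $p(b_k)$ has dimension at most $\deg p$, as $b_k$ has a cyclic vector; so $\operatorname{rk}(p(b))=1$ and $p(b)$ is injective. For $n=2^r$ let $e$ be given by the projections onto the span of the $v_j$ with $n\mid j$, along the other basis vectors. Then $\operatorname{rk}(e)=\frac1n$, and $eR,b\,eR,\dots,b^{n-1}eR$ are independent with sum $R$ (here $R=R_\omega$). By Lemma 10(b), $\dim'(R_b)\le\frac1n$ for all such $n$, so $\dim'(R_b)=0$ for every $\operatorname{rk}'$.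

This second example suggests the claim that torsion-free pairs have dimension $0$, and the method: find a thin submodule that generates. The basis $v_j$ handed it to us; in general it must be constructed. The construction starts from a single small submodule with many independent translates.

## 10. Submodules with independent translates

**Lemma 13.** Let $R$ be non-artinian, $n\ge1$, and $(Q,b)$ a pair with $Q\ne0$ such that $p(b)$ is injective for every nonzero $p\in K[t]$ of degree at most $n-1$. Then there is a nonzero f.g. $I\subseteq Q$ such that $I\to b^iI$, $x\mapsto b^ix$, is injective for $i\le n-1$, and $I,bI,\dots,b^{n-1}I$ are independent.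

The hypothesis "non-artinian" is needed. For $R=Q=\mathbb H$, $b$ left multiplication by $i$, and $n=2$, each nonzero $\alpha b+\beta$ ($\alpha,\beta\in\mathbb R$) is bijective. But the only nonzero $I$ is $\mathbb H$, and $bI=I$.

**Proof.** Say that such an $I$ works for $n$. We use induction; for $n=1$ take $I=Q$. Let $n\ge2$, so $b$ is injective. Let $I\ne0$ work for $n-1$; then every nonzero f.g. $J\subseteq I$ works for $n-1$. Suppose that no submodule works for $n$.

**Step 1.** This step shows that $b^{n-1}$ is expressed by lower powers, on every $J\subseteq I$ separately. For f.g. $J\subseteq I$ put $J^*=\{y\in J:b^{n-1}y\in\bigoplus_{i\le n-2}b^iJ\}$, which is f.g. If $J^*\ne J$, write $J=J^*\oplus J'$ with $J'\ne0$. If $y\in J'$ and $b^{n-1}y\in\bigoplus_{i\le n-2}b^iJ'$, then $y\in J^*\cap J'=0$. So $J'$ works for $n$, a contradiction. Hence $J^*=J$ for all f.g. $J\subseteq I$.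

**Step 2.** This step produces endomorphisms that commute with all idempotents. With $J=I$ we get unique $\varphi_i\in E:=\operatorname{End}_R(I)$ with $b^{n-1}y=\sum_{i\le n-2}b^i\varphi_i(y)$ for $y\in I$. By uniqueness and $J^*=J$, $\varphi_i(J)\subseteq J$ for all f.g. $J\subseteq I$. So for an idempotent $f\in E$, $\varphi_i$ preserves $fI$ and $(1-f)I$, and $f\varphi_i=f\varphi_if=\varphi_if$.

**Step 3.** This step collects what simplicity says about $E$. The trace ideal of $I$ (the sum of the images of all maps $I\to R$) is a nonzero two-sided ideal, so it is $R$, and $I$ is a progenerator. So $E$ is Morita equivalent to $R$: it is simple with center $K$, acting by scalars. It has an idempotent $f\ne0,1$. Otherwise $I$ has no proper nonzero f.g. submodule, since these are summands; so $I$ is simple, and $R$, a summand of some $I^s$, is semisimple, contrary to hypothesis.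

**Step 4.** This step shows that the $\varphi_i$ are central. For $r\in E$ the elements $f+fr(1-f)$ and $f+(1-f)rf$ are idempotents. So $\varphi_i$ commutes with $fE(1-f)$ and $(1-f)Ef$. As $E$ is simple, $E(1-f)E=E=EfE$, so $fEf=fE(1-f)Ef$ and $(1-f)E(1-f)=(1-f)EfE(1-f)$. So $\varphi_i$ commutes with all of $E$, and $\varphi_i=k_i\in K$. Now $p=t^{n-1}-\sum_{i\le n-2}k_it^i$ satisfies $p(b)I=0$, contradicting the injectivity of $p(b)$. $\square$

This proof uses that $K$ is the whole center. It does not use completeness.

## 11. Pairs without $K[t]$-torsion have dimension zero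

**Lemma 14.** Let $\operatorname{rk}'\in\mathbb P(R[t])$. If $(Q,b)$ is a pair such that $p(b)$ is injective on $Q$ for all $0\ne p\in K[t]$, then $\dim'(Q_b)=0$.

**Proof.** Let $Q\ne0$. Each $p(b)$, $p\ne0$, is bijective by Section 6.

**The case of non-artinian $R$.** Fix $n\ge1$. We look for a generating submodule of rank about $\operatorname{rk}(Q)/n$.

**Step 1.** This step finds a maximal thin submodule. For f.g. $I\subseteq Q$ put $V_k(I)=\sum_{i\le k}b^iI$ and $V(I)=\bigvee_kV_k(I)$. As $bV_k(I)\subseteq V_{k+1}(I)\subseteq V(I)$, $V(I)$ is $b$-invariant by Lemma 9(b). Let $\mathcal F$ be the set of f.g. $I\subseteq Q$ with $n\operatorname{rk}(I)\le\operatorname{rk}V(I)$; it contains $0$. Let $(I_\alpha)$ be a nonempty chain in $\mathcal F$. Lemma 9(a) gives a f.g. upper bound $\hat I$ with $\operatorname{rk}(\hat I)=\sup\operatorname{rk}(I_\alpha)$. Then $\operatorname{rk}V(\hat I)\ge\sup\operatorname{rk}V(I_\alpha)\ge n\operatorname{rk}(\hat I)$, so $\hat I\in\mathcal F$. By Zorn's lemma there is a maximal $I\in\mathcal F$. Let $V=V(I)$.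

**Step 2.** This step shows $V=Q$. Suppose not, and let $\bar Q=Q/V$ with induced $\bar b$. Each $p(\bar b)$, $p\ne0$, is surjective, hence injective. Lemma 13 gives $0\ne\bar I\subseteq\bar Q$ with $\bar I,\dots,\bar b^{n-1}\bar I$ independent and isomorphic to $\bar I$. Lift $\bar I$ to a submodule $J\cong\bar I$ of a complement of $V$; so $J\cap V=0$. Then $V(I+J)\supseteq V$, and its image in $\bar Q$ contains $\bigoplus_{i<n}\bar b^i\bar I$. As $I\subseteq V$, the sum $I+J$ is direct, and
$$\operatorname{rk}V(I+J)\ge\operatorname{rk}V+n\operatorname{rk}J\ge n\operatorname{rk}(I)+n\operatorname{rk}(J)=n\operatorname{rk}(I\oplus J).$$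
So $I\oplus J\in\mathcal F$, contradicting maximality.

**Step 3.** This step bounds the dimension. We have $V(I)=Q$ and $\operatorname{rk}(I)\le\operatorname{rk}(Q)/n$. Choose $k$ with $\operatorname{rk}(Q)-\operatorname{rk}V_k(I)<1/n$ and a complement $C$ of $V_k(I)$ in $Q$. Then $I+C$ generates $Q_b$, so $\dim'(Q_b)\le(\operatorname{rk}(Q)+1)/n$ by Lemma 10(b). Let $n\to\infty$.

**The case of artinian $R$.** Lemma 13 is not available, and we use cyclic modules instead. Since the $p(b)$ are invertible, $Q$ is a right module over $A=R\otimes_KK(t)$. This ring is simple, because $R$ is simple with center $K$ and $K(t)$ is simple (a textbook fact). $A_R$ has infinite length, and $Q_R$ has finite length.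

**Step 4.** This step proves that every $A$-module $W$ of finite $R$-length is cyclic. Such $W$ has finite $A$-length; we induct on it. The case $W=0$ is trivial. Let $W'\subseteq W$ be a simple submodule and let $w\in W$ generate $W$ modulo $W'$. The right ideal $J=\{\alpha\in A:w\alpha=0\}$ is nonzero, since $A/J\cong wA$ has finite $R$-length. So the two-sided ideal $AJ$ is $A$. If $W'J=0$, then $W'=W'AJ=W'J=0$, a contradiction. So there is $x\in W'$ with $xJ\ne0$. Then $(w+x)J=xJ=W'$ by simplicity of $W'$. Hence $W'\subseteq(w+x)A$, so $w\in(w+x)A$, and $(w+x)A=W$.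

**Step 5.** This step concludes. For $N\ge1$ we have $Q^N=wA$ for some $w$. As $Q^N$ is f.g. over $R$, a common denominator of finitely many elements of $A$ gives $0\ne p\in K[t]$ with $Q^N=(wR[t])p^{-1}$. Hence $Q^N=Q^Np=wR[t]$. So $(Q_b)^N$ is a quotient of $R[t]$, and $N\dim'(Q_b)\le1$ for all $N$. $\square$

## 12. Primary pairs, and the proof of uniqueness

**Lemma 15.** Let $q\in K[t]$ be monic irreducible, $d=\deg q$, $L=K[t]/(q)$. There is $c\ge1$, depending only on $R,q$, such that for each pair $(Q,b)$ with $q(b)=0$ we have $(Q_b)^c\cong I\otimes_KL$ as $R[t]$-modules for some f.g. projective $R$-module $I$.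

**Proof.** *Artinian $R$.* $R\otimes_KL$ is simple, by the same textbook fact, and right artinian, being f.g. over $R$. Let $S$ be its simple module and $W$ the simple $R$-module. Then $W\otimes_KL\cong S^c$ for some $c\ge1$. If $Q_b\cong S^r$, then $(Q_b)^c\cong S^{rc}\cong W^r\otimes_KL$.

*Non-artinian $R$; here $c=1$.* Each f.g. $I\subseteq Q$ gives an $R[t]$-map $I\otimes_KL\to Q_b$, $x\otimes t^i\mapsto b^ix$ ($i<d$), since $q(b)=0$. As an $R$-module the source is $I^d$, so the map is injective exactly when $\operatorname{rk}(\sum_{i<d}b^iI)=d\operatorname{rk}(I)$; "$\le$" always holds.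

**Step 1.** This step finds a maximal such $I$. $I=0$ is one. For a nonempty chain $(I_\alpha)$ of such modules take $\hat I$ from Lemma 9(a). Then $\operatorname{rk}(\sum_{i<d}b^i\hat I)\ge\sup d\operatorname{rk}(I_\alpha)=d\operatorname{rk}(\hat I)$, so $\hat I$ is one too. Let $I$ be maximal and $V=\sum_{i<d}b^iI$; it is $b$-invariant.

**Step 2.** This step shows $V=Q$. If $V\ne Q$, then on $Q/V$ every $p(\bar b)$ with $p\ne0$, $\deg p<d$, is invertible, since $p$ is coprime to $q$ and $q(\bar b)=0$. Lemma 13 with $n=d$ gives $\bar I\ne0$ in $Q/V$; lift it to $J\cong\bar I$ with $J\cap V=0$. If $\sum_{i<d}b^i(x_i+y_i)=0$ with $x_i\in I$, $y_i\in J$, then reduction modulo $V$ gives $y_i=0$, and then $x_i=0$. So $I\oplus J$ contradicts maximality. Hence $V=Q$ and $I\otimes_KL\cong Q_b$. $\square$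

For $R=\mathbb H$, $q=t^2+1$, $Q=\mathbb H$, $b$ left multiplication by $i$, the exponent $c$ cannot be $1$: $I\otimes_{\mathbb R}\mathbb C$ has even dimension over $\mathbb H$.

The lemma also shows where the ring of Theorem 2(d) escapes. There $Q=R$, $b=j_1$, $q=t^2+1$. Lemma 13 and Lemma 10(c) remain valid for that ring: the first needs no completeness, the second needs only uniqueness of the rank function on $R$. If $(R_{j_1})^c\cong I\otimes_{\mathbb R}\mathbb C$ held for some $c$, Lemma 10(c) would make $\rho_+(t-j_1)=\rho_-(t-j_1)$. So the conclusion of Lemma 15 fails there, and the only step that can break is the upper bound for chains, which comes from completeness.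

**Lemma 16.** Let $(T,a)$ be a pair with $q(a)^k=0$, $q$ monic irreducible, $k\ge1$. With $c$ as in Lemma 15, $(T_a)^c\cong\bigoplus_{j=1}^kE_j\otimes_KK[t]/(q^j)$ with $E_j$ f.g. projective over $R$. Hence, if $\operatorname{rk}'\in\mathbb P(R[t])$ restricts to $\operatorname{rk}_0$ on $K[t]$, then $\dim'(T_a)=\frac1c\sum_j\operatorname{rk}(E_j)(1-\operatorname{rk}_0(q^j))$, which depends only on $(T,a)$ and $\operatorname{rk}_0$.

**Proof.** The last statement follows from Lemma 10(c), as the $E_j$ are chosen without reference to $\operatorname{rk}'$. Let $d=\deg q$, and replace $(T,a)$ by its $c$-th power. Let $N=q(a)$.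

**Step 1.** This step builds a filtration with layers killed by $q$. Put $H_j=\{x\in T:N^jx\in N^{j+1}T\}=\ker N^j+NT$; the equality holds because $N^jx=N^{j+1}y$ means $x-Ny\in\ker N^j$. Then $NT=H_0\subseteq\dots\subseteq H_k=T$, all f.g. and $a$-invariant. As $NT\subseteq H_{j-1}$, $q$ kills $H_j/H_{j-1}$ for $1\le j\le k$. This layer is the $c$-th power of the corresponding layer of the original pair, so by Lemma 15 $H_j/H_{j-1}\cong E_j\otimes_KL$ with $E_j$ f.g. projective.

**Step 2.** This step lifts the layers to a map onto $T$. The map $\ker N^j\to H_j/H_{j-1}$ is onto. Lift $E_j\otimes1$ to an $R$-map $\lambda_j:E_j\to\ker N^j$. Since $q^j(a)$ kills its image, it extends to an $R[t]$-map $\Lambda_j:E_j\otimes_KK[t]/(q^j)\to T_a$, $x\otimes g\mapsto g(a)\lambda_j(x)$. Let $Y$ be the image of $\Lambda=\bigoplus\Lambda_j$. As $E_j\otimes1$ generates $E_j\otimes_KL$ over $R[t]$, $Y+H_{j-1}\supseteq H_j$ for all $j$. So $Y+NT=T$. Since $NY\subseteq Y$, iteration gives $T=Y+N^kT=Y$.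

**Step 3.** This step compares ranks. Put $h_j=\operatorname{rk}(H_j/H_{j-1})=d\operatorname{rk}(E_j)$. By definition of $H_j$, $N^j$ induces $T/H_j\cong N^jT/N^{j+1}T$. So
$$\operatorname{rk}(T)=\sum_{j=0}^{k-1}\operatorname{rk}(T/H_j)=\sum_{j=0}^{k-1}\sum_{i>j}h_i=\sum_{i=1}^ki\,h_i=\sum_{i=1}^kid\operatorname{rk}(E_i),$$
which is the rank of the source of $\Lambda$. A surjection between f.g. projectives of equal rank is an isomorphism. $\square$

**Proposition 17.** If $\operatorname{rk}',\operatorname{rk}''\in\mathbb P(R[t])$ agree on $K[t]$, then $\operatorname{rk}'(t-a)=\operatorname{rk}''(t-a)$ for every pair $(P,a)$.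

**Proof.** By (5) it suffices to show $\dim'(P_a)=\dim''(P_a)$.

**Step 1.** This step treats the case $p(a)=0$ for some $p\ne0$. Let $p=u\prod_iq_i^{e_i}$ with $u\in K^\times$ and distinct monic irreducible $q_i$. The idempotents of $K[t]/(p)\cong\prod_iK[t]/(q_i^{e_i})$ act on $P$ by $R$-endomorphisms commuting with $a$. They give $P=\bigoplus_i\ker q_i^{e_i}(a)$ with f.g. $a$-invariant summands. Apply Lemma 16 to each.

**Step 2.** This step collects the torsion of a general pair. The modules $\ker p(a)$, $0\ne p\in K[t]$, form a directed family, since $\ker p(a)+\ker p'(a)\subseteq\ker(pp')(a)$. By Lemma 9(a) choose an increasing sequence $T_k=\ker p_k(a)$ such that $T=\bigvee T_k$ contains all $\ker p(a)$, with $\operatorname{rk}(T_k)\to\operatorname{rk}(T)$. By Lemma 9(b), $T$ is $a$-invariant.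

**Step 3.** This step shows that $p(a)$ is injective on $P/T$ for each $p\ne0$. Let $X=\{x\in P:p(a)x\in T\}\supseteq T$ and $X_k=\{x\in P:p(a)x\in T_k\}=\ker(pp_k)(a)\subseteq T$. The map $p(a)$ sends $X$ onto $p(a)P\cap T$ and $X_k$ onto $p(a)P\cap T_k$, with the same kernel $\ker p(a)$. So
$$\operatorname{rk}(X)-\operatorname{rk}(X_k)=\operatorname{rk}(p(a)P\cap T)-\operatorname{rk}(p(a)P\cap T_k)\le\operatorname{rk}(T/T_k)\to0,$$
because $(p(a)P\cap T)/(p(a)P\cap T_k)$ embeds in $T/T_k$. So $\operatorname{rk}(X)\le\operatorname{rk}(T)$, and $X=T$.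

**Step 4.** This step computes $\dim'(P_a)$ as a limit. By Lemma 14, $\dim'((P/T)_a)=0$. Lemma 10(a), applied to $T\subseteq P$ and $T_k\subseteq T$, and (5) give
$$\dim'((T_k)_a)\le\dim'(P_a)\le\dim'(T_a)\le\dim'((T_k)_a)+\operatorname{rk}(T/T_k).$$
So $\dim'(P_a)=\lim_k\dim'((T_k)_a)$, and likewise for $\dim''$. Since $p_k(a)=0$ on $T_k$, Step 1 shows that the limits coincide. $\square$

**Proof of Theorem 1.** Existence is Proposition 7 with $k=K$. Let $\operatorname{rk}',\operatorname{rk}''\in\mathbb P(R[t])$ extend $\operatorname{rk}_0$. By Lemma 12 and Proposition 17, $|\operatorname{rk}'(A+tB)-\operatorname{rk}''(A+tB)|\le4\varepsilon$ for all pencils and all $\varepsilon>0$. So they agree on pencils, and by Lemma 11 they are equal. $\square$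

## 13. The space $\mathbb P(R[t])$, base change to $B$, and dense subrings

Part (d) of Theorem 2 was proved in Section 3. Here are the other parts.

**Proof of Theorem 2(a).** Restriction is affine and continuous, and bijective by Theorem 1. The spaces are compact Hausdorff, being closed subsets of products of intervals, so it is a homeomorphism. If $\operatorname{rk}'\in\mathbb P(R[t])$ restricts to (3), then by Theorem 1 it equals the combination of the $\widetilde{\operatorname{rk}}_{q,j}$ and $\widetilde{\operatorname{rk}}_\infty$ with the same weights. Restricting to $K[t]$ shows that the weights are unique, by Proposition 6. $\square$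

**Proof of Theorem 2(b).** Let $B=\Sigma^{-1}(K[t]/(f))$, $f=0$ allowed, and let $\Sigma'\subseteq K[t]$ be the preimage of the multiplicative set $\Sigma$.

**Step 1.** This step identifies, by pullback along $R[t]\to R\otimes_KB$, the set $\mathbb P(R\otimes_KB)$ with
$$\{\rho\in\mathbb P(R[t]):\rho(f)=0,\ \rho(s)=1\text{ for all }s\in\Sigma'\}.$$
A matrix over $R\otimes_KB$ has the form $s^{-1}\overline M$ with $M$ over $R[t]$ and $s\in\Sigma'$, which maps to a central unit. So pullback is injective, and its image lies in the given set.

Conversely let $\rho$ be in the set. By Lemma 4(f) it descends to $R[t]/(f)$. For $s\in\Sigma'$ and $M$ with $n$ rows, Lemma 4(e) gives $\rho(sM)\ge\rho(sI_n)+\rho(M)-n=\rho(M)$, so $\rho(sM)=\rho(M)$. If $s^{-1}\overline M=s'^{-1}\overline{M'}$, there is $s''\in\Sigma'$ such that $s''s'M-s''sM'$ is divisible by $f$; hence $\rho(M)=\rho(s''s'M)=\rho(s''sM')=\rho(M')$. So $\rho(s^{-1}\overline M):=\rho(M)$ is well defined, and the axioms follow using common denominators.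

**Step 2.** This step transfers Theorem 1. The same identification holds with $R$ replaced by $K$ and is compatible with restriction. The conditions on $\rho$ involve only $\rho|_{K[t]}$. So unique extension from $K[t]$ to $R[t]$ gives unique extension from $B$ to $R\otimes_KB$. The last statement follows because the field $K(t)$ has exactly one rank function. $\square$

**Proof of Theorem 2(c).** An element of $K_0$ commutes with the dense subring $R_0$, hence by continuity of multiplication with $R$; so $K_0\subseteq K$. Let $\mathbb P_{\operatorname{rk}}(R_0[t])$ be the set of $\rho\in\mathbb P(R_0[t])$ with $\rho|_{R_0}=\operatorname{rk}|_{R_0}$.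

**Step 1.** This step shows that restriction $\mathbb P(R[t])\to\mathbb P_{\operatorname{rk}}(R_0[t])$ is bijective. By Fact 3 every $\rho\in\mathbb P(R[t])$ restricts to $\operatorname{rk}$ on $R$, so (1) holds with $\sigma=\operatorname{rk}$, and density gives injectivity. Given $\rho\in\mathbb P_{\operatorname{rk}}(R_0[t])$, (1) holds over $R_0$. So $\rho$ is Lipschitz on matrices of given size and bounded degree and extends by continuity to matrices over $R[t]$, compatibly for different degree bounds. The axioms pass to the limit, because sums, products and block matrices are continuous coefficientwise in bounded degree.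

**Step 2.** This step gives existence. Apply Proposition 7 to $R$ and the central subfield $K_0$, and restrict the result to $R_0[t]$.

**Step 3.** This step gives uniqueness if $K_0=K$. Two extensions in $\mathbb P_{\operatorname{rk}}(R_0[t])$ come, by Step 1, from elements of $\mathbb P(R[t])$ that agree on $K[t]$, which are equal by Theorem 1.

**Step 4.** This step refutes uniqueness if there is $z\in K\setminus K_0$. It suffices to find two distinct elements of $\mathbb P(K[t])$ with the same restriction to $K_0[t]$: extend them to $R[t]$ by Theorem 1 and restrict to $R_0[t]$; by Step 1 the results are distinct.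

- If $z$ is transcendental over $K_0$, take $\operatorname{rk}_\infty$ and $\operatorname{rk}_{t-z,1}$, with values $1$ and $0$ at $t-z$. Both restrict to $\operatorname{rk}_\infty$ on $K_0[t]$, being pulled back from a field along an injective homomorphism ($K_0[t]\to K(t)$, and $K_0[t]\to K$, $t\mapsto z$).
- If $z$ is algebraic with minimal polynomial $q$ over $K_0$, $\deg q\ge2$, and $q$ has a monic irreducible factor $r\ne t-z$ in $K[t]$, take $\operatorname{rk}_{t-z,1}$ and $\operatorname{rk}_{r,1}$, with values $0$ and $1$ at $t-z$. Both vanish at $q$, so by Lemma 4(f) their restrictions to $K_0[t]$ factor through the field $K_0[t]/(q)$ and equal $\operatorname{rk}_{q,1}$.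
- Otherwise $q=(t-z)^m$ in $K[t]$ with $m\ge2$. Take $\operatorname{rk}_{t-z,1}$ and $\operatorname{rk}_{t-z,2}$, with values $0$ and $\frac12$ at $t-z$. Both vanish at $q$, hence both restrict to $\operatorname{rk}_{q,1}$ on $K_0[t]$. $\square$
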